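\title{Counting independent sets in Cartesian powers of the triangle}

\begin{abstract}
We prove that the $t$-fold Cartesian power of the triangle has
$(1+o(1))\,3\cdot 2^{t-1}\cdot 2^{3^{t-1}}\exp\big((3/2)^{t-1}\big)$
independent sets, a formula conjectured in a paper of Collares, Erde, Geisler and Kang. The relative error is $O(t^2(3/4)^t)$. We also determine the next term in the exponent and describe a typical independent set: it is a subset of a unique nearby maximum independent set together with an approximately Poisson number of non-interacting defects. The proof combines a stability lemma for nearly maximum independent sets, applied on subcubes of logarithmic dimension, with a container argument and a polymer model for the defects.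
\end{abstract}

\section{Introduction}\label{sec:intro}

The Cartesian product $G\mathbin{\Box}H$ of two graphs has vertex set $V(G)\times V(H)$, and $(u,v)$ is adjacent to $(u',v')$ if either $u=u'$ and $vv'\in E(H)$, or $v=v'$ and $uu'\in E(G)$. Throughout, $G=K_3\mathbin{\Box}\cdots\mathbin{\Box}K_3$ is the product of $t$ triangles, a graph on $3^t$ vertices. A set of vertices is independent if it induces no edge; $\mathcal I(G)$ is the family of independent sets, the empty set included, and $i(G)=|\mathcal I(G)|$. It is conjectured in \cite{CEGK} that, as $t\to\infty$,
\begin{equation}\label{eq:conj}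
i(G)=(1+o(1))\;3\cdot 2^{t-1}\cdot 2^{3^{t-1}}\exp\big((3/2)^{t-1}\big).
\end{equation}
We prove this.

\subsection{The three factors}

Identify the vertex set of $G$ with $V=\mathbb Z_3^t$; two points are adjacent if they differ in exactly one coordinate. Let $e_i$ be the $i$-th unit vector. A \emph{line in direction $i$} is a set $\{x,x+e_i,x+2e_i\}$. Two vertices are adjacent if and only if they are distinct and lie on a common line, and the lines in a fixed direction partition $V$ into $3^{t-1}$ triples. Put
\[
m=3^{t-1},\qquad \mu=(3/2)^{t-1}.
\]
An independent set contains at most one point of each line, so it has at most $m$ points.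

\emph{The factor $2^m$.} The set $\{x: x_1+\dots+x_t=0\}$ contains exactly one point of every line. It is therefore an independent set of the maximum size $m$, and all its $2^m$ subsets are independent.

\emph{The factor $3\cdot2^{t-1}$.} The same holds for $\{x:a\cdot x=c\}$ with $a\in\{\pm1\}^t$ and $c\in\mathbb Z_3$. We shall see that there are $3\cdot 2^{t-1}$ such sets, that there are no other maximum independent sets, and that two of them share at most $m/3$ points. For $t=2$ the independent sets are the placements of non-attacking rooks on a $3\times3$ board, so $i(G)=1+9+18+6=34$; the six maximum ones have $6\cdot2^3=48$ subsets counted with multiplicity, and the overlaps matter. For large $t$ an overlap $2^{m/3}$ is negligible against $2^m$.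

\emph{The factor $e^\mu$.} Fix a maximum independent set $M$ and call the points of $J\setminus M$ the \emph{defects} of an independent set $J$. A vertex $u\notin M$ has exactly $t$ neighbors in $M$, one on each line through it, so there are $2^{m-t}$ independent sets whose only defect is $u$. There are $2m$ choices of $u$, and $2m\cdot2^{-t}=\mu\to\infty$: sets with one defect already outnumber the subsets of $M$. If any $k$ defects could be placed at the cost $2^{-kt}$, we would obtain
\[
\sum_k\binom{2m}{k}2^{m-kt}=2^m(1+2^{-t})^{2m}=2^m e^{\mu-O(m4^{-t})}
\]
independent sets around $M$. Two defects interact only if they have a common neighbor in $M$. There are $O(mt^2)$ such pairs and each costs about $4^{-t}$, so the total interaction is $O(t^2(3/4)^t)$. One is led to guess \eqref{eq:conj}, with a relative error of this order: single defects contribute because $3/2>1$, and pairs do not because $3/4<1$.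

\subsection{Results}

\begin{theorem}\label{thm:main}
As $t\to\infty$,
\[
i(G)=\big(1+O(t^2(3/4)^t)\big)\;3\cdot2^{t-1}\,2^{3^{t-1}}\exp\big((3/2)^{t-1}\big).
\]
\end{theorem}

\begin{theorem}\label{thm:refined}
As $t\to\infty$, the following hold.
\begin{itemize}
\item[(a)] $\displaystyle i(G)=3\cdot 2^{t-1}\,2^{3^{t-1}}\exp\Big(\big(\tfrac32\big)^{t-1}+\tfrac{5t^2-7t-2}{6}\big(\tfrac34\big)^t+O\big(t^{19}(\tfrac38)^t\big)\Big).$
\item[(b)] Let $J$ be a uniformly random independent set of $G$. With probability $1-O(t^2(3/4)^t)$ there is exactly one maximum independent set $M$ with $|J\setminus M|\le 3^{t-1}/100$, and no two vertices of $J\setminus M$ have a common neighbor in $M$. Let $W=|J\setminus M|$ on this event and $W=0$ on its complement. Then the total variation distance between $W$ and a Poisson variable of mean $(3/2)^{t-1}$ is $O(t^2(3/4)^t)$.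
\end{itemize}
\end{theorem}

Since $t^{19}(3/8)^t=o(t^2(3/4)^t)$, part (a) shows that the order of the error in Theorem~\ref{thm:main} is the true one. Part (a) implies Theorem~\ref{thm:main}, but we prove Theorem~\ref{thm:main} first and directly; only part (a) needs the cluster expansion.

\subsection{Plan of the proof}

The lower bound in Theorem~\ref{thm:main} is the heuristic above, made rigorous. The upper bound must exclude two ways in which the picture could fail: an independent set may be far from every maximum independent set, or it may be close to one but have defects that form large clusters. Both are excluded by one mechanism. To each independent set $J$ we attach its deficiency $b(J)$, the amount by which the largest independent set containing $J$ falls short of $m$. Section~\ref{sec:deficiency} shows that a vertex set inducing small degrees, a \emph{container}, holds at most $2^{m-b/8}$ independent sets of deficiency at least $b$. Section~\ref{sec:containers} builds containers from the stability lemma of Section~\ref{sec:stability} and encodes them by little data. Counting the data in two regimes shows that $2^{o(b)}$ containers suffice: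 for very large $b$ in Section~\ref{sec:far}, and for sets with large clusters of defects in Section~\ref{sec:large}. What remains is a sum over small clusters, which is estimated directly in Section~\ref{sec:small} and expanded to second order in Section~\ref{sec:cluster}.

\section{Conventions and elementary tools}\label{sec:tools}

All statements about $G$ are made for $t$ larger than a suitable absolute constant, constants in $O(\cdot)$ are absolute, and $o(\cdot)$ refers to $t\to\infty$. For $A\subset V$, $N(A)$ is the set of vertices with a neighbor in $A$, and $N(v)=N(\{v\})$. Distance is Hamming distance, which is the graph distance in $G$. The distance between two vertex sets is the minimum over pairs of points; for sets $A,A'$ and points $p,p'$ we have $\operatorname{dist}(A,A')\le\operatorname{dist}(A,p)+\operatorname{dist}(p,p')+\operatorname{dist}(p',A')$. The graph $G$ is $2t$-regular, so at most $(2t+1)^r$ vertices lie within distance $r$ of a given vertex. Two distinct vertices have at most two common neighbors: adjacent vertices have only the third point of their line, and vertices $u,w$ that differ in two coordinates have the two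 points obtained from $u$ by changing one of these coordinates to its value in $w$.

\begin{lemma}\label{lem:count}
\begin{itemize}
\item[(a)] Let $0<k\le N$ be real. A set with at most $N$ elements has at most $(eN/k)^k$ subsets of size at most $k$.
\item[(b)] In a graph of maximum degree at most $\Delta$, a given vertex $v$ lies in at most $\Delta^{2(n-1)}$ connected vertex sets of size $n$.
\item[(c)] Let $\Delta\ge1$ and $\kappa\ge1$ be real and $k\ge1$ an integer. In a graph with at most $N$ vertices and maximum degree at most $\Delta$, the number of $k$-sets of vertices that induce at most $\kappa$ connected components is at most $(2N)^\kappa(2\Delta^2)^k$.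
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let the set have $N'\le N$ elements and put $x=k/N\le1$. Since $x^{j-k}\ge1$ for $j\le k$,
\[
\sum_{j\le k}\binom{N'}j\le x^{-k}\sum_j\binom{N'}jx^j=x^{-k}(1+x)^{N'}\le x^{-k}e^{xN}=(eN/k)^k .
\]

(b) Traversing each edge of a spanning tree of the set twice gives a closed walk of length $2(n-1)$ from $v$ whose set of visited vertices is the connected set, and there are at most $\Delta^{2(n-1)}$ walks of this length from $v$.

(c) For sets with exactly $r$ components, choose an ordered list of one vertex from each component (at most $N^r$ ways), the sizes of the components (a composition of $k$, at most $2^k$ ways), and the components themselves (at most $\Delta^{2k}$ ways by (b)). Finally $\sum_{1\le r\le\kappa}N^r\le\kappa N^\kappa\le(2N)^\kappa$.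
\end{proof}

The Efron--Stein inequality states that for independent random variables $Z_1,\dots,Z_r$ with finite ranges and a real function $\varphi$ of them, $\operatorname{Var}\varphi\le\sum_{k=1}^r\mathbb E[\operatorname{Var}_k\varphi]$, where $\operatorname{Var}_k$ is the variance over $Z_k$ with the other variables fixed. We use it in the following form, which says that a Boolean function that is constant on most lines is nearly constant.

\begin{lemma}\label{lem:ES}
Let $r\ge0$, let $\varphi:\mathbb Z_3^r\to\{0,1\}$ take the value $1$ on a fraction $p$ of the points, and suppose that in each direction $\varphi$ is non-constant on at most a fraction $\beta$ of the lines. Then $p(1-p)\le\frac29r\beta$.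
\end{lemma}

\begin{proof}
At a uniform random point, $\operatorname{Var}\varphi=p(1-p)$. A non-constant $\{0,1\}$-valued function on three equally likely points has variance $\frac13\cdot\frac23$, so $\mathbb E[\operatorname{Var}_k\varphi]\le\frac29\beta$ for each $k$.
\end{proof}

\section{Ground states and stability}\label{sec:stability}

We need this section for subcubes as well as for $G$, so we work in $\mathbb Z_3^s$ with any $s\ge2$. A \emph{ground state} of $\mathbb Z_3^s$ is a set $\{x:a\cdot x=c\}$ with $a\in\{\pm1\}^s$ and $c\in\mathbb Z_3$.

\begin{lemma}\label{lem:ground}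
Let $s\ge2$. A ground state of $\mathbb Z_3^s$ meets every line exactly once; it is independent and has $3^{s-1}$ points. Two distinct ground states are disjoint or share exactly $3^{s-2}$ points. There are $3\cdot2^{s-1}$ ground states, and the automorphisms of the graph act transitively on them.
\end{lemma}

\begin{proof}
Along a line in direction $i$ the form $a\cdot x$ takes each value once, because $a_i=\pm1$. The pairs $(a,c)$ and $(-a,-c)$ define the same set. Let $(a',c')$ be different from both. If $a'=\pm a$, the two sets are different level sets of one form, hence disjoint. Otherwise $a,a'$ are linearly independent over $\mathbb F_3$ and the two equations have $3^{s-2}$ common solutions. So the $3\cdot2^s$ pairs define $3\cdot2^{s-1}$ sets. Changing the signs of coordinates and translating are automorphisms; the former change $a$ arbitrarily, the latter $c$.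
\end{proof}

The converse, that large independent sets look like ground states, is visible in dimensions two and three.

\begin{example}\label{ex:small}
An independent $3$-set in $\mathbb Z_3^2$ has one point in each row and column, so it is the graph of a permutation of $\mathbb Z_3$. The six maps $v\mapsto c-\sigma v$ with $\sigma=\pm1$ are distinct permutations, and $3!=6$, so every permutation has this form; we call $\sigma$ its \emph{type}. (This coincidence is where the triangle matters: $\mathbb Z_4$ has $24$ permutations and only $8$ maps $v\mapsto c\pm v$.) Graphs of different types intersect, since $c-v=c'+v$ holds for $v=c'-c$.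

Now let $S\subset\mathbb Z_3^3$ be independent with $9$ points. Each slice $x_2=k$ has at most $3$ points, hence exactly $3$, and is given by $x_3=c_k-\sigma_kx_1$. Points that differ only in $x_2$ are adjacent, so the three slices are disjoint as subsets of the $(x_1,x_3)$-plane. Therefore all $\sigma_k$ equal one sign $\sigma$ and the $c_k$ are distinct. Then $k\mapsto c_k$ is a permutation, $c_k=c-\sigma'k$, and $S=\{\sigma x_1+\sigma'x_2+x_3=c\}$ is a ground state.
\end{example}

In the example the type propagates from a plane to its parallel neighbors. If $S$ is only nearly maximum, some planes carry no permutation and interrupt the propagation; Lemma~\ref{lem:ES} shows that a few interruptions cannot separate two large regions. We use it twice, first to find the signs and then to find the constant, and each use costs a factor $s$.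

\begin{lemma}[Stability]\label{lem:stability}
Let $s\ge2$ and let $S\subset\mathbb Z_3^s$ be independent with $|S|=(1-q)3^{s-1}$. There is a ground state $M$ with $|S\setminus M|\le8s^2q\,3^{s-1}$.
\end{lemma}

\begin{proof}
If $q>1/6$, then $8s^2q>1$ and any $M$ will do. Let $q\le1/6$ and $n=s-1$. The lines in direction $s$ are indexed by $z\in\mathbb Z_3^n$. Call $z$ \emph{empty} if its line misses $S$; exactly a fraction $q$ of the $z$ is empty. For non-empty $z$ let $f(z)\in\mathbb Z_3$ be the last coordinate of the point of $S$ on the line.

\emph{The signs.} Fix $j\le n$. A \emph{$j$-plane} is obtained by letting $x_j$ and $x_s$ vary and fixing the other coordinates; the $j$-planes are indexed by $\mathbb Z_3^{n-1}$, and each consists of three lines in direction $s$. Call a $j$-plane \emph{full} if none of these three lines is empty. The $q3^n$ empty lines spoil at most $q3^n$ of the $3^{n-1}$ planes, so a fraction at most $3q$ of the $j$-planes is not full. On a full plane $S$ is given by $x_s=c-\sigma x_j$ for a type $\sigma=\pm1$, and, as in Example~\ref{ex:small}, two full planes whose indices differ in one coordinate carry disjoint permutation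 graphs and so have the same type. Let $\varphi_j:\mathbb Z_3^{n-1}\to\{0,1\}$ be the indicator of ``full and of type $+1$''. A line of $\mathbb Z_3^{n-1}$ on which $\varphi_j$ is non-constant contains a plane that is not full, and in each direction this happens for a fraction at most $3\cdot3q=9q$ of the lines.

Let $p_+$ and $p_-$ be the fractions of planes that are full of type $+1$ and $-1$. Lemma~\ref{lem:ES} gives $p_+(1-p_+)\le2(n-1)q$. We have $p_++p_-\ge1-3q\ge\frac12$; this is where $q\le1/6$ is used. Let $a_j$ be a type with the larger fraction, which is at least $\frac14$, and let $\tau_j=\min(p_+,p_-)$. Then $\tau_j/4\le p_+p_-\le p_+(1-p_+)$, so $\tau_j\le8(n-1)q$.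

\emph{The constant.} Put $g(z)=f(z)+\sum_{j\le n}a_jz_j$ for non-empty $z$ and $g(z)=0$ for empty $z$. A line in direction $j$ of $\mathbb Z_3^n$ corresponds to a $j$-plane, and if the plane is full of type $a_j$, then $f(z)+a_jz_j$, and with it $g$, is constant on the line. So $g$ is non-constant on a fraction at most $3q+\tau_j\le8nq$ of the lines in direction $j$. Choose $c$ such that the fraction $\pi$ of $z$ with $g(z)=c$ is at least $\frac13$. Lemma~\ref{lem:ES} for the indicator of $\{g=c\}$ gives $\pi(1-\pi)\le\frac{16}9n^2q$, hence $1-\pi\le\frac{16}3n^2q\le8s^2q$. Let $M=\{x:x_s+\sum_{j\le n}a_jx_j=c\}$. A point $(z,f(z))$ of $S$ lies outside $M$ exactly if $g(z)\ne c$, so $|S\setminus M|\le(1-\pi)3^{s-1}$.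
\end{proof}

Taking $q=0$ we see that the maximum independent sets of $\mathbb Z_3^s$ are exactly the ground states. From now on we use the shorter name, also for the sets $M$ in Theorem~\ref{thm:refined}(b).

\section{Deficiency and sets of small degree}\label{sec:deficiency}

A random subset of a ground state has about $m/2$ points, so Lemma~\ref{lem:stability} says nothing about the independent sets we have to count. We apply it instead to a largest independent set containing the given one. The \emph{deficiency} of $J\in\mathcal I(G)$ is
\[
b(J)=m-\max\{|S|: J\subset S\in\mathcal I(G)\}\in\{0,1,\dots,m\}.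
\]
Thus $b(J)=0$ if and only if $J$ lies in a ground state.

\begin{example}\label{ex:defect}
Let $t\ge3$, let $M$ be a ground state, $u\notin M$, and $J_u=\{u\}\cup(M\setminus N(u))$, an independent set of size $m-t+1$. It is maximal: a vertex $w\notin M\cup\{u\}$ has $t\ge3$ neighbors in $M$, at most two of which are neighbors of $u$, so $w$ has a neighbor in $J_u$. Hence $b(J_u)=t-1$. The sets $J$ with $J\setminus M=\{u\}$ are the $2^{m-t}$ subsets of $J_u$ containing $u$, and they have deficiency at most $t-1$.
\end{example}

In the example a deficiency of order $t$ goes with a loss of $t$ bits from $2^m$. The next lemma gives such an exchange rate inside any set of small degree.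

\begin{lemma}\label{lem:weight}
Let $T\subset V$ be such that $G[T]$ has maximum degree less than $t/100$. For every $b\ge0$, the number of independent sets $J\subset T$ with $b(J)\ge b$ is at most $2^{m-b/8}$.
\end{lemma}

Some degree condition is needed: for $T=M\cup\{u\}$ and $b=0$ the count is $2^m+2^{m-t}$. The condition is used to show that $T$ has essentially at most one point per line. The proof then distinguishes two cases by the matching number of $G[T]$: many disjoint edges reduce the number of all independent subsets of $T$, and if there are few, then $T$ is almost independent and a large deficiency forces $J$ to avoid many points of $T$.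

\begin{proof}
Let $\nu$ be the size of a maximum matching of $G[T]$, let $C$ be its vertex set, $|C|=2\nu$, and let $U=T\setminus C$, which is independent by maximality. Let $z_i$ be the number of lines in direction $i$ that miss $T$ and $E_i$ the number of edges of $G[T]$ in direction $i$. A line with $k\ge1$ points of $T$ carries $\binom k2\ge k-1$ edges, so $m-z_i\le|T|\le m-z_i+E_i$. Every edge of $G[T]$ meets $C$, so $\sum_iE_i\le2\nu t/100$. Averaging over $i$, with $z=\frac1t\sum_iz_i$,
\begin{equation}\label{eq:Tsize}
m-z\le|T|\le m-z+0.02\,\nu .
\end{equation}

\emph{First bound.} An independent set meets a matching edge in one of $3$ ways and a vertex of $U$ in one of $2$ ways. As $2-\log_23>0.41$, the number of all independent $J\subset T$ is at most $3^\nu2^{|T|-2\nu}\le2^{|T|-0.41\nu}\le2^{m-0.39\nu}$.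

\emph{Second bound.} For independent $J\subset T$ put $A=J\cap C$ and $h=|N(A)\cap U|$. The set $A\cup(U\setminus N(A))$ is independent, contains $J$, and by \eqref{eq:Tsize} has at least $|U|-h\ge m-z-2\nu-h$ points. So $b(J)\ge b$ forces $h\ge b-z-2\nu$. For each of the at most $2^{2\nu}$ sets $A$ satisfying this there are $2^{|U|-h}$ choices of $J\cap U$. The number of $J$ with $b(J)\ge b$ is therefore at most
\[
2^{2\nu}\,2^{|T|-2\nu-(b-z-2\nu)}=2^{|T|+z-b+2\nu}\le2^{m-b+2.02\nu}.
\]
If $\nu\le0.4b$ the second bound is at most $2^{m-0.19b}$; otherwise the first is at most $2^{m-0.15b}$.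
\end{proof}

\section{Containers from tiles}\label{sec:containers}

By Lemma~\ref{lem:weight}, to bound the number of $J$ with $b(J)=b$ it suffices to cover the independent sets $S$ of size $m-b$ by $2^{o(b)}$ sets $T$ of small degree. So $T$ must be described by $o(b)$ bits, and we cannot afford to list the points where $S$ deviates from a ground state. We list only a \emph{fingerprint}: vertices of $S$, chosen greedily, each with order $t$ neighbors in the current approximation to $S$. These neighbors are not in $S$ and can be deleted. If the approximation has $E$ points outside $S$, the fingerprint has $O(E/t)$ vertices. The ground state given by Lemma~\ref{lem:stability} with $s=t$ only guarantees $E=O(t^2b)$, and a fingerprint of $tb$ vertices is too long. The way out is to cut $V$ into subcubes of dimension $s=O(\log t)$ and apply Lemma~\ref{lem:stability} in each. Then $E=O(s^2b)$ and the fingerprint has $O(s^2b/t)=o(b)$ vertices; the price is that a ground state must be recorded for each subcube.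

Fix $2\le s<t$. The \emph{tiles} are the $3^{t-s}$ sets $Q_y=\mathbb Z_3^s\times\{y\}$, $y\in\mathbb Z_3^{t-s}$, and $A[y]=\{x\in\mathbb Z_3^s:(x,y)\in A\}$ is the trace of $A\subset V$ on $Q_y$. A \emph{labeling} $\lambda$ assigns to each $y$ either a ground state of $\mathbb Z_3^s$, and then the tile is \emph{good}, or the symbol $*$, and then it is \emph{bad}. A tile has $1+3\cdot2^{s-1}\le2^{s+1}$ possible labels. From a labeling $\lambda$ and two sets $F_1,F_2\subset V$ we define
\begin{align*}
T_0&=\bigcup_{y\text{ good}}\big(\lambda(y)\times\{y\}\big)\ \cup\bigcup_{y\text{ bad}}Q_y,\\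
X&=T_0\setminus N(F_1),\qquad R=\{v\in V\setminus T_0:\ |N(v)\cap X|<t/3\},\qquad T_1=X\cup R,\\
T_2&=T_1\setminus N(F_2),\qquad T=\{v\in T_2:\ |N(v)\cap T_2|<t/100\}.
\end{align*}
The set $T=T(\lambda,F_1,F_2)$ depends only on the data $(\lambda,F_1,F_2)$, and $G[T]$ has maximum degree less than $t/100$ by definition. The set $T_0$ is the first approximation; it need not contain $S$. The first fingerprint $F_1$ repairs this: it makes every point of $S\setminus T_0$ recognizable by having few neighbors in $X$, and $R$ collects all points that pass this test. The second fingerprint $F_2$ reduces the degrees.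

\begin{proposition}\label{prop:container}
Let $2\le s<t$ and let $S\subset V$ be independent with $|S|=m-b$. There are $\lambda,F_1,F_2$ with the following properties.
\begin{itemize}
\item[(i)] At most $100s^2b\,3^{1-s}$ tiles are bad. If $Q_y$ is bad, then $|S[y]|<3^{s-1}$. If $Q_y$ is good, then $|S[y]\cap\lambda(y)|\ge0.91\cdot3^{s-1}$.
\item[(ii)] $F_1\subset S\setminus T_0\subset R$ and $|F_1|\le1200\,s^2b/t$.
\item[(iii)] $F_2\subset S$, every vertex of $F_2$ has a neighbor in $T_1$, and $|F_2|\le k_0:=2.2\cdot10^5s^2b/t$.
\item[(iv)] $S\subset T$.
\end{itemize}
\end{proposition}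

\begin{proof}
\emph{The labeling.} Each trace $S[y]$ is independent in $\mathbb Z_3^s$, so $d_y=3^{s-1}-|S[y]|\ge0$, and $\sum_yd_y=m-|S|=b$. Declare $Q_y$ bad if $d_y>3^{s-1}/(100s^2)$. Otherwise let $\lambda(y)$ be a ground state given by Lemma~\ref{lem:stability} for $S[y]$, so that $|S[y]\setminus\lambda(y)|\le8s^2d_y$ and
\begin{equation}\label{eq:tile}
|\lambda(y)\setminus S[y]|=d_y+|S[y]\setminus\lambda(y)|\le9s^2d_y\le0.09\cdot3^{s-1}.
\end{equation}
This and $\sum_yd_y=b$ give (i). The bad tiles contain at most $300s^2b$ points, and by \eqref{eq:tile} the good ones contain at most $9s^2b$ points of $T_0\setminus S$, so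
\begin{equation}\label{eq:excess}
|T_0\setminus S|\le400s^2b .
\end{equation}

The labels were chosen separately, but they fit together: \emph{every line of $V$ meets $T_0$.} A line inside a good tile meets the ground state of the tile, and a line meeting a bad tile meets $T_0$ there. Any other line is $\{(x,y),(x,y'),(x,y'')\}$ with three good tiles whose indices differ in one coordinate. By independence $S[y]\cap S[y']=\emptyset$, so $\lambda(y)\cap\lambda(y')\subset(\lambda(y)\setminus S[y])\cup(\lambda(y')\setminus S[y'])$ has at most $0.18\cdot3^{s-1}<3^{s-2}$ points, and Lemma~\ref{lem:ground} makes it empty. Thus $\lambda(y),\lambda(y'),\lambda(y'')$ are pairwise disjoint sets of size $3^{s-1}$; they partition $\mathbb Z_3^s$, and one of them contains $x$.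

\emph{The first fingerprint.} Start with $F_1=\emptyset$. While some $v\in S\setminus T_0$ has at least $t/3$ neighbors in $T_0\setminus N(F_1)$, add $v$ to $F_1$. Since $N(v)\cap S=\emptyset$, each step removes at least $t/3$ new points of $T_0\setminus S$, so $|F_1|\le1200s^2b/t$ by \eqref{eq:excess}. At the end every $v\in S\setminus T_0$ has fewer than $t/3$ neighbors in $X$, that is, $S\setminus T_0\subset R$. This is (ii). Also $S\cap T_0\subset X$, so $S\subset T_1$.

It remains to see that $R$ is small. A vertex $v\in R$ is not in $X$ and has fewer than $t/3$ neighbors in $X$, so more than $2t/3$ of the $t$ lines through $v$ miss $X$. A line that misses $X$ still meets $T_0$, in a point of $T_0\setminus X\subset T_0\setminus S$. Lines of one direction are disjoint, so by \eqref{eq:excess} at most $400s^2b$ lines in each direction miss $X$. Counting pairs of a vertex of $R$ and a line through it that misses $X$ gives $\frac{2t}3|R|\le3\cdot t\cdot400s^2b$, so $|R|\le1800s^2b$ and $|T_1\setminus S|\le2200s^2b$.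

\emph{The second fingerprint.} Start with $F_2=\emptyset$. While some $v\in S$ has at least $t/100$ neighbors in $T_1\setminus N(F_2)$, add $v$ to $F_2$. Each step removes at least $t/100$ new points of $T_1\setminus S$, so $|F_2|\le2200s^2b\cdot100/t=k_0$, which gives (iii). At the end $S\subset T_2$ and every vertex of $S$ has fewer than $t/100$ neighbors in $T_2$, which is (iv).
\end{proof}

\section{Reduction to the neighborhood of one ground state}\label{sec:far}

Put $b_*=m/(800t^2)$. When $b\ge b_*$, the ratio $|V|/b$ is polynomial in $t$. Then a fingerprint costs only $O(\log t)$ bits per vertex, and with $3^s\approx t^4$ there are so few tiles that all labels can be recorded.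

\begin{lemma}\label{lem:far}
The number of $J\in\mathcal I(G)$ with $b(J)\ge b_*$ is at most $2^{m-m/(10^4t^2)}$.
\end{lemma}

\begin{proof}
Fix an integer $b$ with $b_*\le b\le m$ and let $s=\lceil4\log_3t\rceil$. Each $J$ with $b(J)=b$ lies in an independent set $S$ of size $m-b$, hence in a container $T(\lambda,F_1,F_2)$ as in Proposition~\ref{prop:container}. We count the data. There are $3^{t-s}\le3mt^{-4}\le2400\,b\,t^{-2}$ tiles, so at most $2^{2400(s+1)bt^{-2}}$ labelings. Both $F_1$ and $F_2$ are subsets of $V$ of size at most $k_0$. Here $k_0\le3m$ because $b\le m$ and $s^2/t\to0$, and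
\[
\frac{e\cdot3m}{k_0}=\frac{3e\,mt}{2.2\cdot10^5s^2b}\le\frac{2400e\,t^3}{2.2\cdot10^5s^2}\le t^4 .
\]
By Lemma~\ref{lem:count}(a) the pair $(F_1,F_2)$ has at most $t^{8k_0}$ possibilities, and $8k_0\log_2t=O(bs^2\log t/t)$. Since $s=O(\log t)$, there are at most $2^{\eta b}$ containers with $\eta=O(\log^3t/t)$ independent of $b$. For large $t$ we have $\eta\le\frac1{72}=\frac18-\frac19$, and Lemma~\ref{lem:weight} bounds the number of $J$ with $b(J)=b$ by $2^{m-b/9}$. Summing over the at most $m+1$ values of $b$ gives at most $(m+1)2^{m-m/(7200t^2)}\le2^{m-m/(10^4t^2)}$.
\end{proof}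

For a ground state $M$ of $V$ let
\[
\mathcal N_M=\{J\in\mathcal I(G):|J\setminus M|\le m/100\},\qquad \mathcal N_M^\circ=\mathcal N_M\setminus\bigcup_{M'\ne M}\mathcal N_{M'} .
\]
The threshold $b_*$ is the point at which stability for the whole cube becomes useful. If $b(J)=b<b_*$ and $S\supset J$ is independent of size $m-b$, Lemma~\ref{lem:stability} with $s=t$ gives a ground state $M$ with $|J\setminus M|\le|S\setminus M|\le8t^2b<m/100$. Hence
\begin{equation}\label{eq:cover}
i(G)\le\sum_M|\mathcal N_M|+2^{m-m/(10^4t^2)} .
\end{equation}
The families $\mathcal N_M^\circ$ are pairwise disjoint, and they differ little from the $\mathcal N_M$.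

\begin{lemma}\label{lem:overlap}
If $M\ne M'$ are ground states, then $|\mathcal N_M\cap\mathcal N_{M'}|\le2^{0.52m}$. Consequently $\sum_M|\mathcal N_M\setminus\mathcal N_M^\circ|\le2^{0.6m}$.
\end{lemma}

\begin{proof}
For $J\in\mathcal N_M\cap\mathcal N_{M'}$ the set $J\setminus(M\cap M')\subset(J\setminus M)\cup(J\setminus M')$ has at most $m/50$ points. By Lemma~\ref{lem:count}(a) with $N=3m$ it can be chosen in at most $(150e)^{m/50}\le2^{0.18m}$ ways, as $150e<2^9$. The rest of $J$ is a subset of $M\cap M'$, which has at most $m/3$ points by Lemma~\ref{lem:ground}. There are fewer than $9\cdot4^t$ ordered pairs $(M,M')$, and $9\cdot4^t\,2^{0.52m}\le2^{0.6m}$.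
\end{proof}

\section{Large clusters of defects}\label{sec:large}

Fix a ground state $M$ and write $N_M(\cdot)=N(\cdot)\cap M$. An independent set $J$ with defect set $D=J\setminus M$ consists of $D$ and an arbitrary subset of $M\setminus N_M(D)$. So an independent set $D\subset V\setminus M$ is the defect set of exactly $2^{m-|N_M(D)|}$ sets $J$, and we have to understand the sum of the weights $2^{-|N_M(D)|}$.

\subsection{Linked vertices and components}

Distinct vertices $u,w\in V\setminus M$ are \emph{linked} if $N_M(u)\cap N_M(w)\ne\emptyset$. Linked vertices are at distance at most $2$. Adjacent vertices outside $M$ are linked, because the third point of their line is in $M$. A vertex has $t$ neighbors in $M$, each of degree $2t$, so it is linked to at most $2t^2$ others. \emph{Components} of a set $D\subset V\setminus M$ are always taken with respect to linkedness. Different components $D_i$ have disjoint sets $N_M(D_i)$, so the weight is multiplicative over components. For independent $D\subset V\setminus M$ the set $D\cup(M\setminus N_M(D))$ is independent and has at most $m$ points, so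
\begin{equation}\label{eq:hall}
|N_M(D)|\ge|D| .
\end{equation}

The direct way to sum the weights is to count components of size $n$ through a given vertex by Lemma~\ref{lem:count}(b), which gives at most $(4t^4)^n$, and to beat this with the weight. That requires $|N_M(P)|\gg|P|\log t$, which fails for some large components.

\begin{example}\label{ex:subcube}
Let $M=\{\sum_ix_i=0\}$, $2\le s\le t$, and $P=\{x:\sum_ix_i=1,\ x_{s+1}=\dots=x_t=0\}$. This is an independent set of size $3^{s-1}$ outside $M$. It is connected, since $x$ and $x-e_i+e_j$ have the common neighbor $x-e_i\in M$. The neighbors in $M$ along the first $s$ directions fill the $3^{s-1}$ points of $M$ in the subcube, and those along the other directions are all distinct, so $|N_M(P)|=(t-s+1)|P|$. For $s=t-5$ we get $|P|=m/243<m/100$ and $|N_M(P)|=6|P|$.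
\end{example}

We therefore split by size. Let
\[
B=3^{t/(20\log_2t)},\qquad \rho=2^{-B/(72t^2)} .
\]
The number $B$ grows faster than any power of $t$, which is all that this section needs; in particular $\rho\le c^t$ for every fixed $c>0$ and large $t$. It is also small enough for the expansion estimate of Lemma~\ref{lem:polymerweight}. A component is \emph{large} if it has more than $B$ vertices and \emph{small} otherwise. Let $\mathcal S$ be the family of independent $D\subset V\setminus M$ all of whose components are small, and $\mathcal L$ the family of independent $D\subset V\setminus M$ with $|D|\le m/100$ all of whose components are large; both contain $\emptyset$. Put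
\[
\Xi_{\mathcal S}=\sum_{D\in\mathcal S}2^{-|N_M(D)|},\qquad\Xi_{\mathcal L}=\sum_{D\in\mathcal L}2^{-|N_M(D)|}.
\]
By Lemma~\ref{lem:ground} these numbers do not depend on $M$. The defect set of $J\in\mathcal N_M$ is the union of a member of $\mathcal S$ and a member of $\mathcal L$, namely of its small and of its large components, with multiplicative weight. Hence
\begin{equation}\label{eq:split}
|\mathcal N_M|\le2^m\,\Xi_{\mathcal S}\,\Xi_{\mathcal L}.
\end{equation}

\subsection{Localized containers}

\begin{lemma}\label{lem:large}
$\Xi_{\mathcal L}=1+O(\rho)$.
\end{lemma}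

We want to repeat the proof of Lemma~\ref{lem:far} for smaller $b$, and its count breaks down twice: there are too many tiles to label, and a fingerprint vertex now costs up to $t\log_23$ bits, so that $k_0$ of them cost more than $b$. Without an assumption on the components this cannot be repaired: by Example~\ref{ex:defect} the $2^m\mu$ sets with one defect have deficiency less than $t$, so for some $b<t$ at least $2^m\mu/t>2^m$ sets have deficiency $b$. Large components help as follows. We record only the tiles whose label differs from the trace of $M$, and we show that all the data lie close to $S\setminus M$, which has few components. The position in $V$ is then paid for once per component, and every further item costs $O(\log t)$ bits.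

\begin{proof}
The number of $J\in\mathcal I(G)$ with $J\setminus M\in\mathcal L$ is $2^m\Xi_{\mathcal L}$, and $2^m$ of them have $J\setminus M=\emptyset$. We show that the others number $O(2^m\rho)$. They all lie in $\mathcal N_M$. We may discard those with $b(J)\ge b_*$ and those outside $\mathcal N_M^\circ$: by Lemmas~\ref{lem:far} and~\ref{lem:overlap} there are at most $2^{m-m/(10^4t^2)}+2^{0.6m}\le2\cdot2^m\rho$ of them, because $B=o(m)$.

Let $J$ be one of the remaining sets, $D=J\setminus M\ne\emptyset$ and $b=b(J)<b_*$. Among the independent sets $S\supset J$ of size $m-b$ choose one with $|S\setminus M|$ minimal, and put $P=S\setminus M\supset D$. Lemma~\ref{lem:stability} gives a ground state $M'$ with $|S\setminus M'|\le8t^2b<m/100$. Then $J\in\mathcal N_{M'}$, and $J\in\mathcal N_M^\circ$ forces $M'=M$. So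
\[
B<|D|\le|P|\le8t^2b,\qquad\text{and in particular}\qquad b>B/(8t^2).
\]

\emph{Step 1: $P$ has at most $\kappa_0:=8t^2b/B$ components, and $M\setminus S=N_M(P)$.} The hypothesis concerns $D$, while the container is built from $S$; the minimal choice of $S$ transfers it. Suppose that a component $P_1$ of $P$ is disjoint from $D$, and let $S'=(S\setminus P_1)\cup N_M(P_1)$. This set is independent: $S\setminus P_1$ and $M$ are, and a vertex of $P\setminus P_1$ adjacent to a vertex of $N_M(P_1)$ would be linked to a vertex of $P_1$. It contains $J$. As $N_M(P_1)\cap S=\emptyset$, \eqref{eq:hall} gives $|S'|=|S|-|P_1|+|N_M(P_1)|\ge|S|$, and $|S'|\le m-b=|S|$ by the definition of $b(J)$. So $|S'|=m-b$ and $|S'\setminus M|<|S\setminus M|$, a contradiction. Thus every component of $P$ meets $D$, hence contains a whole component of $D$, which has more than $B$ vertices; so $P$ has at most $|P|/B\le\kappa_0$ components. Note that $\kappa_0>1$. For the second claim, $N_M(P)\cap S=\emptyset$ by independence. Conversely, $S$ is a maximal independent set, so a vertex of $M\setminus S$ has a neighbor in $S$, which cannot be in $M$ and so is in $P$.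

\emph{Step 2: exceptional tiles.} Apply Proposition~\ref{prop:container} to $S$ with $s=\lceil6\log_3t\rceil$, so that $t^6\le3^s\le3t^6$. Each trace $M[y]$ is a ground state of $\mathbb Z_3^s$. Let $Z$ be the set of tiles $Q_y$ with $\lambda(y)\ne M[y]$; these are the bad tiles and the good tiles with a different ground state. The labeling is determined by $Z$ and the labels of the tiles in $Z$, and
\begin{equation}\label{eq:agree}
\text{every point of $T_0\setminus M$ and of $M\setminus T_0$ lies in a tile of $Z$.}
\end{equation}
A good tile $Q_y\in Z$ contains many points of $P$: by Proposition~\ref{prop:container}(i) and Lemma~\ref{lem:ground},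
\[
|P[y]|=|S[y]\setminus M[y]|\ge|S[y]\cap\lambda(y)|-|\lambda(y)\cap M[y]|\ge(0.91-\tfrac13)3^{s-1}\ge\tfrac12\,3^{s-1}.
\]
Therefore $|Z|\le(2|P|+100s^2b)3^{1-s}\le3(16t^2+100s^2)\,b\,t^{-6}\le50\,b\,t^{-4}$.

\emph{Step 3: locality.} Call vertices of $G$ and tiles \emph{objects}, and let $\mathcal O=F_1\cup Z$, a set of objects. The distance from a vertex to $\mathcal O$ is its least distance to a member of $\mathcal O$.
\begin{itemize}
\item[(L1)] \emph{Every tile of $Z$ is within distance $1$ of $P$.} A good tile of $Z$ contains points of $P$. A bad tile $Q_y$ disjoint from $P$ has $S[y]\subset M[y]$ and $|S[y]|<3^{s-1}$, so it contains a point of $M\setminus S=N_M(P)$.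
\item[(L2)] \emph{Every vertex of $F_1$ lies in $P$ or in a tile of $Z$.} It lies in $S\setminus T_0$; if it is not in $P$, it is in $M\setminus T_0$, and \eqref{eq:agree} applies.
\item[(L3)] \emph{Every $u\in T_1\setminus M$ is within distance $2$ of $\mathcal O$.} If $u\in X$, then $u\in T_0\setminus M$ lies in a tile of $Z$. If $u\in R$, then fewer than $t/3$ of its $t$ neighbors in $M$ are in $X$, so some $x\in N_M(u)$ is not in $X=T_0\setminus N(F_1)$. Either $x\in M\setminus T_0$ lies in a tile of $Z$, or $x$ is adjacent to a vertex of $F_1$.
\item[(L4)] \emph{Every $p\in P$ is within distance $2$ of $\mathcal O$.} Indeed $P\subset T\setminus M\subset T_1\setminus M$.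
\item[(L5)] \emph{Every $v\in F_2$ is within distance $3$ of $\mathcal O$.} If $v\in P$, use (L4). Otherwise $v\in M$; it has a neighbor $u\in T_1$, which is not in $M$, and (L3) applies to $u$.
\end{itemize}

\emph{Step 4: $\mathcal O$ has few components.} Let $\Gamma$ be the graph on all objects in which two distinct objects are adjacent if their distance is at most $6$. For $p\in P$ choose $o(p)\in\mathcal O$ within distance $2$ of $p$, by (L4). If $p,p'$ are linked, then $o(p)$ and $o(p')$ are at distance at most $2+2+2=6$, so they are equal or adjacent in $\Gamma$. Hence the objects $o(p)$ meet at most $\kappa_0$ components of $\Gamma[\mathcal O]$. Every other member of $\mathcal O$ lies in one of these components: a tile of $Z$ is within distance $1+2$ of some $o(p)$ by (L1), a vertex $f\in F_1\cap P$ is within distance $2$ of $o(f)$, and any other $f\in F_1$ is at distance $0$ from a tile of $Z$ by (L2). So $\mathcal O$ is non-empty and $\Gamma[\mathcal O]$ has at most $\kappa_0$ components.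

\emph{Step 5: counting containers for fixed $b$.} The graph $\Gamma$ has at most $2\cdot3^t$ vertices. An object contains at most $3t^6$ vertices of $G$, so at most $3t^6(2t+1)^6$ vertices of $G$ are within distance $6$ of it, and a tile adjacent to it in $\Gamma$ contains one of these. So $\Gamma$ has maximum degree at most $6t^6(2t+1)^6\le t^{13}$. Also $|\mathcal O|\le1200s^2b/t+50bt^{-4}\le k_1:=2000s^2b/t$. By Lemma~\ref{lem:count}(c), summed over the sizes and with $4\cdot3^t\le4^t$, there are at most $k_1\,4^{t\kappa_0}(2t^{26})^{k_1}$ choices of $\mathcal O$, that is, of $F_1$ and $Z$. The labels on $Z$ have at most $2^{50(s+1)bt^{-4}}$ possibilities. Given $\mathcal O$, by (L5) the set $F_2$ is chosen from at most $k_1\cdot3t^6(2t+1)^3\le k_0t^{10}$ vertices and has size at most $k_0$, which by Lemma~\ref{lem:count}(a) gives at most $(et^{10})^{k_0}$ choices. The binary logarithm of the number of containers is thus at most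
\[
\log_2k_1+2t\kappa_0+k_1(1+26\log_2t)+50(s+1)bt^{-4}+k_0\log_2(et^{10}).
\]
Divided by $b$, the last four terms are $16t^3/B$, $O(s^2\log t/t)$, $O(st^{-4})$ and $O(s^2\log t/t)$. They do not depend on $b$ and tend to $0$; the first of them is where the size of the components enters. Since $k_1\le b$, the first term of the display is at most $\log_2b$, and $(\log_2b)/b\to0$ uniformly for $b>B/(8t^2)$. So the total is at most $b/72$ for all such $b$, and by Lemma~\ref{lem:weight} at most $2^{m-b/8+b/72}=2^{m-b/9}$ of the remaining sets $J$ have deficiency $b$. The geometric series over $b>B/(8t^2)$ sums to $O(2^{m-B/(72t^2)})=O(2^m\rho)$.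
\end{proof}

Combining \eqref{eq:cover}, \eqref{eq:split} and Lemma~\ref{lem:large}, and using $\Xi_{\mathcal S}\ge1$ and $2^{-m/(10^4t^2)}\le\rho$ to absorb the last term of \eqref{eq:cover}, we obtain
\begin{equation}\label{eq:upper}
i(G)\le3\cdot2^{t-1}\,2^m\,\Xi_{\mathcal S}\,(1+O(\rho)).
\end{equation}

\section{Small clusters: Theorem~\ref{thm:main} and the typical structure}\label{sec:small}

Keep $M$ fixed and write $\varepsilon=t^2(3/4)^t$. A \emph{polymer} is a non-empty independent set $P\subset V\setminus M$ with $|P|\le B$ that is connected with respect to linkedness; its \emph{weight} is $w(P)=2^{-|N_M(P)|}$. Two polymers are \emph{compatible} if they are disjoint and no vertex of one is linked to a vertex of the other. There are no edges between compatible polymers, since adjacent vertices are linked. So passing to components is a bijection from $\mathcal S$ to the sets of pairwise compatible polymers, and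
\begin{equation}\label{eq:polymer}
\Xi_{\mathcal S}=\sum_{\{P_1,\dots,P_k\}\text{ pairwise compatible}}\ \prod_{i=1}^kw(P_i).
\end{equation}
By Lemma~\ref{lem:count}(b), a given vertex lies in at most $(2t^2)^{2(n-1)}\le(4t^4)^n$ polymers of size $n$; for $n=2$ it lies in at most $2t^2$.

\subsection{Weights of polymers}

For $n\le t/10$, inclusion--exclusion shows that each vertex of a polymer keeps almost all of its $t$ neighbors to itself. For larger $n$ this says too little and we use entropy. Recall that the binary entropy $H$ of a uniform random element of a finite set $\mathcal X$ is $\log_2|\mathcal X|$, that $H(\xi_1,\dots,\xi_t)=\sum_iH(\xi_i\mid \xi_1,\dots,\xi_{i-1})$, and that conditioning on more variables does not increase entropy. Hence $H(\xi)\ge\sum_iH(\xi_i\mid \xi_{-i})$, where $\xi_{-i}$ is the vector of all coordinates except the $i$-th. The inequality says that a small set cannot contain two points on many lines.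

\begin{lemma}\label{lem:polymerweight}
Let $P$ be a polymer, $n=|P|$ and $g=|N_M(P)|$.
\begin{itemize}
\item[(a)] $g\ge nt-n(n-1)$. In particular $w(P)\le2^{-0.9nt}$ if $n\le t/10$.
\item[(b)] $g\ge19n\log_2t$, that is, $w(P)\le t^{-19n}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The $n$ sets $N_M(p)$ have size $t$ and pairwise intersections of size at most $2$, so $g\ge nt-2\binom n2$.

(b) Let $\xi$ be uniform on $\mathcal X=P\cup N_M(P)$, a set of size $n+g$. A line contains at most one point of $P$ and exactly one of $M$, so at most two points of $\mathcal X$; it contains two exactly if it passes through a point of $P$. In each direction there are $n$ such lines. Given $\xi_{-i}$, the point $\xi$ is uniform on the trace of $\mathcal X$ on a line in direction $i$, which contributes one bit if the trace has two points and zero otherwise. So $H(\xi_i\mid\xi_{-i})=2n/(n+g)$ and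
\[
\log_2(n+g)\ge\frac{2tn}{n+g}.
\]
Now use $n\le B$: since $n+g\le(t+1)B$ and $\log_23<2$,
\[
\log_2(n+g)\le\log_2(t+1)+\frac{t\log_23}{20\log_2t}\le\frac t{10\log_2t}.
\]
Hence $n+g\ge20n\log_2t$ and $g\ge19n\log_2t$.
\end{proof}

\begin{lemma}\label{lem:sum}
$\sum_Pw(P)=\mu+O(\varepsilon)$ and $\sum_P2^{|P|}w(P)=O((3/2)^t)$, both sums over all polymers.
\end{lemma}

\begin{proof}
The $2m$ polymers of size $1$ have weight $2^{-t}$ and total weight $\mu$. There are at most $2m\cdot2t^2/2$ polymers of size $2$, each of weight at most $4\cdot4^{-t}$, with total weight at most $8mt^24^{-t}=O(\varepsilon)$. The factor $2^{|P|}$ multiplies these two totals by $2$ and $4$. For larger sizes we bound $\sum2^{|P|}w(P)$, which serves both claims; the series below are geometric with ratio tending to $0$. By Lemma~\ref{lem:polymerweight}(a), sizes $3\le n\le t/10$ contribute at most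
\[
2m\sum_{n\ge3}\big(8t^42^{-0.9t}\big)^n=O\big(t^{12}(3\cdot2^{-2.7})^t\big)=O(2^{-t}),
\]
because $3\cdot2^{-2.7}<\frac12$. By part (b), sizes $n>t/10$ contribute at most $2m\sum_{n>t/10}(8t^{-15})^n\le2m\sum_{n>t/10}t^{-14n}=O(3^tt^{-1.4t})=O(2^{-t})$.
\end{proof}

\subsection{Non-interacting defects}

For a ground state $M$ and $k\ge0$ let $\mathcal E_{M,k}$ be the family of $J\in\mathcal I(G)$ such that $J\setminus M$ consists of $k$ pairwise non-linked vertices. Let $p_k=e^{-\mu}\mu^k/k!$ be the Poisson probabilities.

\begin{lemma}\label{lem:E}
Uniformly for $0\le k\le3\mu$, we have $\mathcal E_{M,k}\subset\mathcal N_M$ and $|\mathcal E_{M,k}|=2^me^\mu p_k\,(1+O(\varepsilon))$. Moreover $\sum_{k>3\mu}p_k\le e^{-\mu}$.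
\end{lemma}

\begin{proof}
The inclusion holds as $3\mu\le m/100$. A set of $k$ pairwise non-linked vertices of $V\setminus M$ is independent and has exactly $tk$ neighbors in $M$, so it is the defect set of $2^{m-tk}$ sets $J$. The number of such $k$-sets is at most $(2m)^k/k!$. Choosing the vertices one after another, each chosen vertex excludes itself and at most $2t^2$ others, so the number is at least
\[
\frac1{k!}\prod_{i<k}\big(2m-i(2t^2+1)\big)\ge\frac{(2m)^k}{k!}\Big(1-\frac{k^2(2t^2+1)}{2m}\Big).
\]
Since $\mu^2/m=(3/4)^{t-1}$, the error term is $O(\varepsilon)$ for $k\le3\mu$, and $(2m)^k2^{-tk}=\mu^k$. Finally $\sum_{k>3\mu}\mu^k/k!\le\sum_{k\ge0}3^{k-3\mu}\mu^k/k!=(e/3)^{3\mu}\le1$.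
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Dropping the compatibility constraint in \eqref{eq:polymer} and using Lemma~\ref{lem:sum},
\[
\Xi_{\mathcal S}\le\prod_P(1+w(P))\le\exp\Big(\sum_Pw(P)\Big)=e^\mu(1+O(\varepsilon)).
\]
With \eqref{eq:upper} and $\rho=O(\varepsilon)$ this is the upper bound. For the lower bound, the families $\mathcal E_{M,k}\cap\mathcal N_M^\circ$ are pairwise disjoint as $M$ and $k\le3\mu$ vary, and for fixed $M$ the $\mathcal E_{M,k}$ are disjoint subfamilies of $\mathcal N_M$. By Lemmas~\ref{lem:overlap} and~\ref{lem:E},
\[
i(G)\ge\sum_M\sum_{k\le3\mu}|\mathcal E_{M,k}|-2^{0.6m}\ge3\cdot2^{t-1}2^me^\mu(1-e^{-\mu})(1-O(\varepsilon))-2^{0.6m},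
\]
and both $e^{-\mu}$ and $2^{-0.4m}$ are $O(\varepsilon)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}(b)]
For $k\le3\mu$ let $\mathcal A_k=\bigcup_M(\mathcal E_{M,k}\cap\mathcal N_M^\circ)$. If $J\in\mathcal A_k$, then there is exactly one $M$ with $J\in\mathcal N_M$, no two vertices of $J\setminus M$ are linked, and $W=k$. Write $|\mathcal A_k|=\sum_M|\mathcal E_{M,k}|-r_k$; as in the previous proof, $r_k\ge0$ and $\sum_kr_k\le2^{0.6m}$. By Lemma~\ref{lem:E}, Theorem~\ref{thm:main} and $i(G)\ge2^m$,
\[
\mathbb P(J\in\mathcal A_k)\ge p_k(1-O(\varepsilon))-r_k2^{-m},\qquad\text{so}\qquad\sum_{k\le3\mu}\big(p_k-\mathbb P(J\in\mathcal A_k)\big)^+=O(\varepsilon).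
\]
The $\mathcal A_k$ are disjoint and $\sum_{k\le3\mu}p_k\ge1-e^{-\mu}$, so $J$ lies in some $\mathcal A_k$ with probability $1-O(\varepsilon)$, which is the first claim. The total variation distance between two laws $(p_k)$ and $(q_k)$ on the integers equals $\sum_k(p_k-q_k)^+$. With $q_k=\mathbb P(W=k)\ge\mathbb P(J\in\mathcal A_k)$ for $k\le3\mu$, it is at most $O(\varepsilon)+\sum_{k>3\mu}p_k=O(\varepsilon)$.
\end{proof}

\section{The second-order term}\label{sec:cluster}

To see the term of order $\varepsilon$ we can no longer drop the compatibility constraint or restrict to non-linked defects. We first show that $\Xi_{\mathcal S}$ determines $i(G)$ up to a much smaller error, and then expand $\ln\Xi_{\mathcal S}$.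

\begin{lemma}\label{lem:reduction}
$i(G)=3\cdot2^{t-1}\,2^m\,\Xi_{\mathcal S}\,(1+O(\rho))$.
\end{lemma}

\begin{proof}
The upper bound is \eqref{eq:upper}. For the lower bound, only the sets $D\in\mathcal S$ with $|D|\le m/100$ give members of $\mathcal N_M$. The others have total weight at most
\[
2^{-m/100}\sum_{D\in\mathcal S}2^{|D|}2^{-|N_M(D)|}\le2^{-m/100}\exp\Big(\sum_P2^{|P|}w(P)\Big)\le2^{-m/200}
\]
by Lemma~\ref{lem:sum}. So $|\mathcal N_M|\ge2^m(\Xi_{\mathcal S}-2^{-m/200})$, and by Lemma~\ref{lem:overlap}, $i(G)\ge\sum_M|\mathcal N_M^\circ|\ge\sum_M|\mathcal N_M|-2^{0.6m}$. Since $\Xi_{\mathcal S}\ge1$, the relative losses $2^{-m/200}$ and $2^{-0.4m}$ are $O(\rho)$.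
\end{proof}

\subsection{The cluster expansion}

Consider a finite set of polymers with weights $w\ge0$ and a symmetric incompatibility relation $\not\sim$ with $P\not\sim P$ for all $P$, and let $\Xi$ be the sum of $\prod w(P_i)$ over sets of pairwise compatible polymers. For an ordered tuple $\Lambda=(P_1,\dots,P_k)$, repetitions allowed, let $H_\Lambda$ be the graph on $\{1,\dots,k\}$ in which $i\ne j$ are adjacent if $P_i\not\sim P_j$. The tuple is a \emph{cluster} if $H_\Lambda$ is connected. Put $w(\Lambda)=\prod_iw(P_i)$ and $\phi(\Lambda)=\frac1{k!}\sum_A(-1)^{|A|}$, where $A$ runs over the edge sets of connected spanning subgraphs of $H_\Lambda$; the sum is the Ursell function of $H_\Lambda$. Thus $\phi=1$ for $k=1$ and $\phi=-\frac12$ for $k=2$. For two incompatible polymers, for instance, $\ln(1+w_1+w_2)=w_1+w_2-\frac12(w_1^2+2w_1w_2+w_2^2)+\cdots$, in agreement with the four ordered pairs. Write $\Lambda\not\sim P$ if some polymer of $\Lambda$ is incompatible with $P$.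

\begin{theorem}[Koteck\'y--Preiss \cite{KP}]\label{thm:KP}
Let $a,d\ge0$ be functions on the polymers such that for all $P$
\begin{equation}\label{eq:KP}
\sum_{P'\not\sim P}w(P')\,e^{a(P')+d(P')}\le a(P).
\end{equation}
Then $\ln\Xi=\sum_\Lambda\phi(\Lambda)w(\Lambda)$, the sum over all clusters converging absolutely, and for all $P$
\[
\sum_{\Lambda\not\sim P}|\phi(\Lambda)|\,w(\Lambda)\,e^{d(\Lambda)}\le a(P),\qquad d(\Lambda)=\sum_{i}d(P_i).
\]
\end{theorem}

The function $d$ measures the decay that we extract from the theorem. The \emph{size} of a cluster is $\sum_i|P_i|$. We want to bound all clusters of size at least $3$ by roughly $m8^{-t}$, so each vertex should earn a factor close to $2^t$, but only up to three vertices per polymer: for large polymers Lemma~\ref{lem:polymerweight} does not provide $2^{-t}$ per vertex.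

\begin{lemma}\label{lem:tail}
The expansion $\ln\Xi_{\mathcal S}=\sum_\Lambda\phi(\Lambda)w(\Lambda)$ converges absolutely, and the clusters of size at least $3$ contribute $O(t^{19}(3/8)^t)$.
\end{lemma}

\begin{proof}
Take $a(P)=|P|t^{-5}$ and $d(P)=\theta\min(|P|,3)$ with $e^\theta=2^tt^{-8}\ge1$. A polymer incompatible with $P$ contains a vertex of $P$ or a vertex linked to one, and there are at most $(2t^2+1)|P|\le3t^2|P|$ such vertices. So \eqref{eq:KP} follows if $\sum_{P'\ni v}w(P')e^{a(P')+d(P')}\le t^{-7}/3$ for every $v\notin M$. We split by $n=|P'|$ and multiply the number of polymers, the weight from Lemma~\ref{lem:polymerweight}, $e^d$ and $e^a$; here $e^a\le2$ for $n\le3$, and $e^a\le e^n$, $e^d\le8^t$ always.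
\begin{itemize}
\item $n=1$: at most $1\cdot2^{-t}\cdot2^tt^{-8}\cdot2=2t^{-8}$.
\item $n=2$: at most $2t^2\cdot4\cdot4^{-t}\cdot4^tt^{-16}\cdot2=16t^{-14}$.
\item $n=3$: at most $(2t^2)^4\cdot2^68^{-t}\cdot8^tt^{-24}\cdot2=O(t^{-16})$.
\item $4\le n\le t/10$: at most $8^t\sum_{n\ge4}(4et^42^{-0.9t})^n=O(t^{16}2^{-0.6t})=O(2^{-t/2})$.
\item $n>t/10$: at most $8^t\sum_{n>t/10}(4et^{-15})^n\le8^t\sum_{n>t/10}t^{-14n}=O(2^{-t})$.
\end{itemize}
The total is at most $3t^{-8}\le t^{-7}/3$, so Theorem~\ref{thm:KP} applies. A cluster $\Lambda$ of size at least $3$ has $d(\Lambda)\ge3\theta$: either one of its polymers has at least $3$ vertices, or $d(\Lambda)$ is $\theta$ times the size. It is incompatible with the polymer $\{v\}$ for any vertex $v$ of one of its polymers. Summing over the $2m$ vertices $v$, these clusters contribute in absolute value at most $2m\,t^{-5}e^{-3\theta}=2m\,8^{-t}t^{19}$.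
\end{proof}

\subsection{Clusters of size one and two}

\begin{proof}[Proof of Theorem~\ref{thm:refined}(a)]
The clusters of size $1$ are the singleton polymers, with total contribution $\mu$. For size $2$ we need the exact structure of links. By Lemma~\ref{lem:ground} let $M=\{\sum_ix_i=0\}$. The automorphism $x\mapsto-x$ fixes $M$ and exchanges the coordinate sums $1$ and $2$, so we may take $u$ with coordinate sum $1$. Then $N_M(u)=\{u-e_i:1\le i\le t\}$, and the vertices linked to $u$ are the points $u-e_i\pm e_j$ other than $u$. They are of three kinds.
\begin{itemize}
\item The $t$ points $u-2e_i=u+e_i$. They are adjacent to $u$, so they form no polymer with $u$.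
\item The $t(t-1)$ points $u-e_i+e_j$ with $i\ne j$. They are at distance $2$ from $u$; of the common neighbors $u-e_i$ and $u+e_j$ only the first is in $M$. The polymer has weight $2^{-(2t-1)}=2\cdot4^{-t}$.
\item The $\binom t2$ points $u-e_i-e_j$ with $i<j$. They are at distance $2$ from $u$; both common neighbors $u-e_i$ and $u-e_j$ are in $M$. The polymer has weight $2^{-(2t-2)}=4\cdot4^{-t}$.
\end{itemize}
A cluster of size $2$ is either a single polymer $\{u,w\}$, with $\phi=1$, or an ordered pair $(\{u\},\{w\})$ with $w=u$ or $w$ linked to $u$, with $\phi=-\frac12$ and weight $4^{-t}$. We sum over the $2m$ choices of $u$; polymers are then counted twice, which gives them a factor $\frac12$ as well. The total is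
\[
2m\cdot\frac12\cdot4^{-t}\Big[2t(t-1)+4\binom t2-\Big(1+t+t(t-1)+\binom t2\Big)\Big].
\]
The bracket equals $\frac52t(t-1)-t-1=\frac12(5t^2-7t-2)$, and $m4^{-t}=\frac13(3/4)^t$. With Lemma~\ref{lem:tail},
\[
\ln\Xi_{\mathcal S}=\mu+\frac{5t^2-7t-2}6\Big(\frac34\Big)^t+O\big(t^{19}(3/8)^t\big).
\]
Lemma~\ref{lem:reduction}, whose relative error $O(\rho)$ is $O((3/8)^t)$, completes the proof.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CEGK}
Maur\'icio Collares, Joshua Erde, Anna Geisler, Mihyun Kang,
\emph{Counting independent sets in expanding bipartite regular graphs},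
arXiv:2503.22255 (2025).

\bibitem{KP}
Koteck\'y and Preiss, Comm. Math. Phys. 103 (1986).

\end{thebibliography}
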